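
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Degree spectra of Polish spaces avoid cones}


\begin{abstract}
The degree spectrum of a Polish space $\mathbb Y$ is the set of Turing degrees relative to which some homeomorphic copy of $\mathbb Y$ is computably presented. We show that the degree spectrum of a nonempty Polish space is never contained in the cone above a nonzero degree. More generally, if every presentation of $\mathbb Y$ computes an element of a given $F_\sigma$ subset of $\omega^\omega$, then that set has a computable element. Since it is easy to build a graph all of whose copies compute a given noncomputable set, it follows that some degree spectra of countable structures that are not automorphically trivial are not degree spectra of Polish spaces. This answers in the negative a question that Bazhenov, Kalimullin and Schwidefsky state as open. The proof is a forcing argument in which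 the set of possible finite fragments of the presentation under construction is always decidable, however complicated the space is.
\end{abstract}

\section{The question and the answer}

\subsection{Two kinds of degree spectra}

A degree spectrum measures how much information is needed to write down a mathematical object, when one is free to choose the copy that is written down.

For a countably infinite structure $\mathcal S$ in a computable language, the \emph{degree spectrum} is
\[
\operatorname{DgSp}(\mathcal S)=\{\deg(D(\mathcal A)) : \mathcal A\cong\mathcal S,\ \mathcal A\text{ has domain }\omega\},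
\]
where $D(\mathcal A)$ is the atomic diagram of $\mathcal A$. The structure $\mathcal S$ is \emph{automorphically trivial} if there is a finite set $F$ such that every permutation of the domain fixing $F$ pointwise is an automorphism.

A Polish space may be uncountable, so one writes down a dense sequence together with its distances. A real is $Z$-computable if $Z$ computes rational approximations to it within $2^{-n}$, for every $n$. For $Z\subseteq\omega$, a \emph{$Z$-computable Polish space} is a Polish space together with a compatible complete metric $d$ and a dense sequence $(x_i)_{i\in\omega}$ such that the reals $d(x_i,x_j)$ are $Z$-computable uniformly in $i,j$. We say that $Z$ \emph{presents} $\mathbb Y$, or is a \emph{presentation} of $\mathbb Y$, if $\mathbb Y$ is homeomorphic to some $Z$-computable Polish space, and we put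
\[
\operatorname{Spec}(\mathbb Y)=\{\deg Z : Z \text{ presents } \mathbb Y\}.
\]
Homeomorphism is the only requirement, so the metric may be changed freely. If $Z$ presents $\mathbb Y$ and $Z\le_T Z'$, then $Z'$ presents $\mathbb Y$. Thus spectra of Polish spaces are upward closed. Automorphically trivial structures can violate this for a degenerate reason: the complete graph on $\omega$ has only one copy with domain $\omega$, and its spectrum is $\{\mathbf 0\}$. It is therefore natural to leave them out.

Bazhenov, Kalimullin and Schwidefsky \cite{BKS} proved that every degree spectrum of a countable structure is the degree spectrum of a suitable effectively presented second-countable $T_0$ space with base, and they state that it is unknown whether the analogue for Polish spaces up to homeomorphism holds. So we ask: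
\begin{quote}
\emph{Is it true that for every countably infinite structure $\mathcal S$ in a computable language that is not automorphically trivial there is a Polish space $\mathbb Y$ with $\operatorname{Spec}(\mathbb Y)=\operatorname{DgSp}(\mathcal S)$?}
\end{quote}

\subsection{Which answer to expect}

It is easy to make every copy of a structure compute a given set $c\subseteq\omega$. Let $\mathcal G_c$ be the graph that consists of pairwise disjoint cycles, namely one of length $2n+3$ for each $n\in c$ and one of length $2n+4$ for each $n\notin c$. A copy of $\mathcal G_c$ reveals whether $n\in c$ after a finite search, because a cycle is a finite configuration, it is seen with certainty once it appears, and no isomorphism can destroy it.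

A finite fragment of a presentation of a Polish space consists of approximate distances between finitely many points. A homeomorphism need not respect distances at all, so such a fragment says very little about the space. It is true that Polish spaces can be too complicated to have a computable presentation; the proof of Corollary~\ref{cor:strong}(4) below exhibits disjoint sums of spheres as examples. But it seems hard for all presentations to agree on one definite noncomputable piece of information. This intuition is correct.

\begin{theorem}\label{thm:answer}
The answer to the question is no. For noncomputable $c\subseteq\omega$, the graph $\mathcal G_c$ is not automorphically trivial, every degree in $\operatorname{DgSp}(\mathcal G_c)$ is $\ge\deg(c)$, and no Polish space $\mathbb Y$ satisfies $\operatorname{Spec}(\mathbb Y)=\operatorname{DgSp}(\mathcal G_c)$.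
\end{theorem}

This follows from a more general avoidance theorem. We identify a subset of $\omega$ with its characteristic function in $\omega^\omega$, and write $W\oplus Z$ for the join of two oracles.

\begin{theorem}[Avoidance]\label{thm:main}
Let $\mathbb Y$ be a nonempty Polish space and $W\subseteq\omega$. Let $C_0,C_1,\dots\subseteq\omega^\omega$ be closed sets with no $W$-computable element, and let $A_0,A_1,\dots\subseteq\omega$ be sets not c.e.\ in $W$. Then some $Z$ presents $\mathbb Y$ such that no element of $\bigcup_jC_j$ is computable in $W\oplus Z$ and no $A_j$ is c.e.\ in $W\oplus Z$.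
\end{theorem}

Call a set of degrees a \emph{Polish spectrum} if it is $\operatorname{Spec}(\mathbb Y)$ for a nonempty Polish space $\mathbb Y$. Recall that an $F_\sigma$ set is a countable union of closed sets, and a $G_\delta$ set is the complement of an $F_\sigma$ set.

\begin{corollary}\label{cor:strong}
Let $\mathbb Y$ be a nonempty Polish space.
\begin{enumerate}
\item[\rm(1)] Let $C\subseteq\omega^\omega$ be $F_\sigma$. If every presentation of $\mathbb Y$ computes an element of $C$, then $C$ has a computable element. Hence $\{\mathbf d:\mathbf d\text{ computes an element of }C\}$ is a Polish spectrum if and only if $C$ has a computable element, and then it is the set of all degrees. In particular, $\{\mathbf d:\mathbf d\ge\mathbf c\}$ is a Polish spectrum if and only if $\mathbf c=\mathbf 0$; the PA degrees are not a Polish spectrum; and $\operatorname{Spec}(\mathbb Y)$ is never contained in a countable union of cones above nonzero degrees.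
\item[\rm(2)] For $A\subseteq\omega$, the set $\{\deg X: A\text{ is c.e.\ in }X\}$ is a Polish spectrum if and only if $A$ is c.e.
\item[\rm(3)] For every $Z_0\subseteq\omega$ there is $Z$ presenting $\mathbb Y$ such that every function $f$ with $f\le_TZ_0$ and $f\le_T Z$ is computable.
\item[\rm(4)] In the first sentence of the assertion about $C$, that is, in ``if every presentation of $\mathbb Y$ computes an element of $C$, then $C$ has a computable element'', the hypothesis ``$F_\sigma$'' cannot be replaced by ``$G_\delta$''.
\end{enumerate}
\end{corollary}

Section~\ref{sec:cons} deduces Theorem~\ref{thm:answer} and Corollary~\ref{cor:strong} from Theorem~\ref{thm:main}. Section~\ref{sec:idea} explains the idea of the proof of Theorem~\ref{thm:main} on two small spaces, and the remaining sections carry it out.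

\section{Consequences of the avoidance theorem}\label{sec:cons}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]
\emph{Not automorphically trivial.} Let $F$ be a finite set of vertices. Choose two cycles disjoint from $F$, a vertex $u$ of the first and a vertex $v$ of the second. The transposition of $u$ and $v$ fixes $F$ pointwise. If $u'$ is a neighbor of $u$, then the edge $uu'$ is sent to the pair $vu'$, whose members lie on two different cycles, so it is not an edge. Hence the transposition is not an automorphism.

\emph{Every copy computes $c$.} The graph $\mathcal G_c$ is countably infinite. Let $\mathcal A\cong\mathcal G_c$ have domain $\omega$. Given $n$, search in $\mathcal A$ for a cycle of length $2n+3$ or $2n+4$. All lengths attached to different values of $n$ are different, so exactly one of these two lengths occurs, and it tells whether $n\in c$. Hence $c\le_TD(\mathcal A)$.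

\emph{No Polish space works.} Let $\mathbb Y$ be a nonempty Polish space. Apply Theorem~\ref{thm:main} with $W=\emptyset$, every $C_j$ equal to $\{c\}$, and every $A_j$ equal to the complement of the halting set. A singleton is closed, and $c$ is not computable. So some $Z\not\ge_Tc$ presents $\mathbb Y$, and $\deg Z\in\operatorname{Spec}(\mathbb Y)\setminus\operatorname{DgSp}(\mathcal G_c)$. If the empty space is admitted, its spectrum is $\emptyset$ or the set of all degrees, depending on the convention. Neither equals $\operatorname{DgSp}(\mathcal G_c)$, which is nonempty and does not contain $\mathbf 0$.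
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:strong} from Theorem~\ref{thm:main}]
In each application below, $W=\emptyset$, and a list that plays no role is filled with $C_j=\emptyset$ or with $A_j$ the complement of the halting set.

(1) Write $C=\bigcup_jC_j$ with $C_j$ closed. If $C$ has no computable element, then Theorem~\ref{thm:main} gives a presentation of $\mathbb Y$ that computes no element of $C$. This proves that $C$ has a computable element whenever every presentation of $\mathbb Y$ computes an element of $C$. It follows that if $\{\mathbf d:\mathbf d\text{ computes an element of }C\}$ is a Polish spectrum, then $C$ has a computable element. Conversely, if $C$ has a computable element, this set consists of all degrees, and it is the spectrum of the one-point space.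

For the particular cases: the cone above $\mathbf c=\deg(c)$ is given by the closed set $C=\{c\}$. The PA degrees are those that compute a complete consistent extension of Peano arithmetic; these extensions form a closed set, in fact a $\Pi^0_1$ class, without computable elements. Finally, if $\operatorname{Spec}(\mathbb Y)$ were contained in the union of the cones above $\deg(c_0),\deg(c_1),\dots$ with all $c_i$ noncomputable, then every presentation would compute an element of the set $\{c_0,c_1,\dots\}$, which is countable, hence $F_\sigma$, and has no computable element.

(2) If $A$ is c.e., the set in question consists of all degrees and is the spectrum of the one-point space. If $A$ is not c.e., Theorem~\ref{thm:main} gives, for every nonempty $\mathbb Y$, a presentation $Z$ such that $A$ is not c.e.\ in $Z$.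

(3) The set of noncomputable $f\le_TZ_0$ is countable, hence $F_\sigma$, and has no computable element. By (1) some presentation of $\mathbb Y$ computes none of its elements.

(4) The set of noncomputable functions is $G_\delta$, since its complement is countable, and it has no computable element. We find a nonempty Polish space all of whose presentations are noncomputable; each of them then computes a noncomputable function, namely its own characteristic function. For nonempty $J\subseteq\{1,2,3,\dots\}$ let $\mathbb Y_J=\bigsqcup_{n\in J}\mathbb S^n$ be the disjoint sum of $n$-spheres. Its connected components are the spheres $\mathbb S^n$ with $n\in J$, and spheres of different dimensions are not homeomorphic. So $\mathbb Y_J\not\cong\mathbb Y_{J'}$ for $J\ne J'$, and there are uncountably many such spaces up to homeomorphism. There are only countably many computable Polish spaces up to homeomorphism, because the distance function on the dense sequence determines the space as its completion. Hence some $\mathbb Y_J$ has no computable presentation.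
\end{proof}

\section{The idea}\label{sec:idea}

If $\mathbb Y$ is finite and nonempty, then $Z=\emptyset$ presents it. As $W\oplus\emptyset\equiv_TW$, Theorem~\ref{thm:main} then holds trivially. \textbf{From now on $\mathbb Y$ is an infinite Polish space.}

\subsection{Presentations as rational matrices}

Every Polish space is homeomorphic to a closed subspace of $\mathbb R^\omega$ \cite[Thm.~4.17]{Kechris}. A \emph{closed embedding} is a homeomorphism onto a closed subspace. We shall construct presentations of the following kind.

\begin{lemma}\label{lem:matrix}
Let $h=(h_i)_{i\in\omega}:\mathbb Y\to\mathbb R^\omega$ be a closed embedding and $(y_k)_{k\in\omega}$ a sequence dense in $\mathbb Y$ such that $Z(k,i):=h_i(y_k)$ is rational for all $k,i$. Then $Z:\omega\times\omega\to\mathbb Q$, coded as a subset of $\omega$ through its graph, presents $\mathbb Y$.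
\end{lemma}

\begin{proof}
The metric $d(x,x')=\sum_i2^{-i}\min(1,|x(i)-x'(i)|)$ is compatible and complete on $\mathbb R^\omega$, hence on the closed subspace $h(\mathbb Y)\cong\mathbb Y$. The points $h(y_k)$ are dense in $h(\mathbb Y)$, and
$d(h(y_k),h(y_l))=\sum_i2^{-i}\min(1,|Z(k,i)-Z(l,i)|)$
is $Z$-computable uniformly in $k,l$.
\end{proof}

So row $k$ of $Z$ contains the coordinates of the $k$-th dense point. We have two kinds of freedom: the choice of the dense points and the choice of the embedding $h$.

\subsection{One requirement}\label{ssec:one}

Suppose we only want $\Phi_e^Z\ne c$ for one Turing functional $\Phi_e$ and one noncomputable $c$. Let $E$ be the set of finite rational matrices from which we are free to choose a finite part of $Z$. Say for the moment that $E$ is the set of all finite rational matrices. There are three possibilities.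
\begin{itemize}
\item Some $q\in E$ makes $\Phi_e^q(m)$ converge to a value other than $c(m)$. Then we let $Z$ extend $q$.
\item Some $q\in E$ and some $m$ are such that $\Phi_e^{q'}(m)$ diverges for all $q'\in E$ extending $q$. Then we let $Z$ extend $q$ and see to it that the later finite parts of $Z$ stay in $E$; so $\Phi_e^Z(m)$ diverges.
\item Otherwise, to compute $c(m)$, search for any $q\in E$ with $\Phi_e^q(m)$ convergent. The search succeeds, since the second case fails, and its answer is correct, since the first case fails. This makes $c$ computable, a contradiction.
\end{itemize}
The only property of $E$ used in the last case is that $E$ is decidable. To handle infinitely many requirements one after another, and still obtain a presentation of $\mathbb Y$ in the end, we must restrict the future more and more. We need restrictions such that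
\begin{enumerate}
\item[(A)] the set of finite matrices allowed by the restriction is decidable;
\item[(B)] whichever allowed matrix the requirement picks, it can be realized by points of $\mathbb Y$ and a modified embedding;
\item[(C)] in the limit the modified embeddings converge to a closed embedding.
\end{enumerate}
At first sight (A) and (B) conflict, because $\mathbb Y$ may be arbitrarily complicated. Two small examples show why they do not.

\subsection{Bending the interval}\label{ssec:interval}

\begin{example}\label{ex:interval}
Let $\mathbb Y=[0,1]$ with first coordinate $h_0(y)=y$. Choose $R=\{\frac14,\frac34\}$ and $\varepsilon=\frac38$. The set of reals at distance $<\varepsilon$ from $R$ is $(-\frac18,\frac98)$. It contains all values of $h_0$, and each of the two balls contains infinitely many of them. Our promise is that all future entries in column $0$ lie in $(-\frac18,\frac98)$. This is a decidable restriction.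

Suppose the requirement picks the column $q=(1,\,1,\,-\frac1{10})$. The last entry is not a value of $h_0$, and the first two are equal, although they should belong to different points. So we bend $h_0$. The entries $1,1$ are within $\varepsilon$ of $\frac34$ and the entry $-\frac1{10}$ is within $\varepsilon$ of $\frac14$. Choose distinct points whose $h_0$-values are within $\varepsilon$ of the same centers, say $y_0=\frac34$, $y_1=\frac35$, $y_2=\frac14$. On the interval of radius $\frac1{50}$ around $y_k$ let a tent function $\varphi_k$ rise from $0$ to $1$ and fall back, and put
\[
h_0^1=h_0+\sum_{k<3}\varphi_k\,(q(k,0)-h_0).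
\]
Then $h_0^1(y_k)=q(k,0)$. On the $k$-th interval $h^1_0(y)$ lies between $h_0(y)$ and $q(k,0)$. Both are within $0.36$ of the same center, so the function has moved by at most $0.72<2\varepsilon$, and the values of $h^1_0$ lie in $[-0.11,\,1.11]$, inside the promised set.

The new function is not injective, as $h_0^1(y_0)=h_0^1(y_1)$. The cure is to add a new column in which $h_1(y)=y$ is a fresh, unspoiled copy. Now $\mathbb Y$ is embedded in the plane as the curve $y\mapsto(h^1_0(y),y)$. The next promise is that the first two entries of every new row lie in a thin tube around this curve. The tube is given by finitely many rational balls, each of which contains infinitely many points of the curve, and it is so thin that its shadow on the first coordinate stays in $(-\frac18,\frac98)$. The next time, the curve is bent inside the tube.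
\end{example}

This resolves the apparent conflict. A promise is a finite union of rational balls, so it is decidable, and its compatibility with $\mathbb Y$ consists of two simple facts: all actual points, except possibly finitely many that already have a row, lie in it; and each of its balls contains infinitely many actual points.

\subsection{Truncating the integers}\label{ssec:integers}

\begin{example}\label{ex:integers}
Let $\mathbb Y=\omega$ be discrete with $h_0(y)=y$. No finite union of balls contains all values, so we look only at truncated values. With $\tau_3(x)=\max(-3,\min(3,x))$ the values $\tau_3(h_0(y))$ are $0,1,2,3,3,3,\dots$. Only the value $3$ is attained infinitely often, so let $R=\{3\}$ and $\varepsilon=\frac14$. The points $0,1,2$ do not obey the resulting promise, so we enter them into the list of dense points at once. They are finitely many, and they are isolated. For every other row the promise says that the truncated entry is within $\frac14$ of $3$, that is, the entry is greater than $\frac{11}4$.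

If the requirement picks an entry $100$, we may realize it at the point $y=3$ by changing $h_0(3)$ from $3$ to $100$. This change is large, but the truncated function does not move. In later steps the truncation level is raised so far that only points where the original coordinate is large can undergo such hidden changes. Hence at every given point the changes are eventually bounded by a summable sequence, and the values converge.
\end{example}

The formal notion of a condition, which we now define, combines these two examples: bending functions, adding fresh coordinates, truncating, and listing finitely many exceptional points.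

\section{Conditions}

A \emph{matrix} is a function $q:a\times b\to\mathbb Q$ with $a,b\in\omega$, where $a=\{0,\dots,a-1\}$; the size $a\times b$ is part of the data, and $0$ is allowed. A matrix $q'$ \emph{extends} $q$, written $q\subseteq q'$, if $q$ is the restriction of $q'$ to its own, smaller or equal, size. We write $q(k){\restriction}N$ for the vector $(q(k,i))_{i<N}$. Let $\|\cdot\|$ be the sup norm on $\mathbb R^N$, where $\mathbb R^0=\mathbb Q^0$ is a point; $\operatorname{dist}$ is taken in this norm. For $R\subseteq\mathbb R^N$ put
\[
B(R,\varepsilon)=\{v:\|v-r\|<\varepsilon\text{ for some }r\in R\}.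
\]
For $M>0$ let $\tau_M(x)=\max(-M,\min(M,x))$, applied coordinatewise to vectors. It is monotone and $1$-Lipschitz, and $\tau_M\tau_{M'}=\tau_M$ if $M\le M'$.

Fix a closed embedding $f=(f_j)_{j\in\omega}:\mathbb Y\to\mathbb R^\omega$, a dense sequence $(e_s)_{s\in\omega}$ in $\mathbb Y$, and a function $\pi:\omega\to\omega$ that takes every value infinitely often. Put $g_i=f_{\pi(i)}$. Thus $(g_i)$ repeats every coordinate $f_j$ infinitely often; these are the fresh copies.

In a condition, $X$ is the part of $Z$ decided so far, $y_k$ is the point to which row $k$ belongs, $h_i$ is the current version of the $i$-th coordinate function, and $M,R,\varepsilon$ express the promise about all further rows, which concerns only the first $N$ columns.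

\begin{definition}\label{def:cond}
A \emph{condition} is a tuple $p=(n,N,X,(y_k)_{k<n},(h_i)_{i\in\omega},M,R,\varepsilon)$ such that:
\begin{itemize}
\item[(C1)] $X$ is an $n\times N$ matrix; the points $y_k\in\mathbb Y$ are distinct; each $h_i:\mathbb Y\to\mathbb R$ is continuous and $h_i-g_i$ is bounded; $h_i=g_i$ for $i\ge N$; and $h_i(y_k)=X(k,i)$ for $k<n$, $i<N$.
\item[(C2)] $M$ and $\varepsilon$ are positive rationals and $R\subseteq\mathbb Q^N$ is finite. We write $H(y)=\tau_M\big((h_i(y))_{i<N}\big)$.
\item[(C3)] For each $r\in R$ there are infinitely many $y\in\mathbb Y$ with $\|H(y)-r\|<\varepsilon$.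
\item[(C4)] There is a compact $K\subseteq B(R,\varepsilon)$ with $H(y)\in K$ for all $y\in\mathbb Y\setminus\{y_k:k<n\}$.
\end{itemize}
The set $E(p)$ of matrices \emph{admissible} for $p$ consists of all matrices $q\supseteq X$, of size $a\times b$ say, such that
\[
\tau_M(q(k){\restriction}N)\in B(R,\varepsilon)\qquad\text{for all }k\text{ with }n\le k<a.
\]
\end{definition}

A condition has a visible part $(X,M,R,\varepsilon)$, which is finite rational data, and a hidden part, the points $y_k$ and the functions $h_i$. Admissibility refers only to the visible part. Therefore \textbf{$E(p)$ is decidable}, which is (A) of Section~\ref{ssec:one}. The two compatibility facts of Section~\ref{ssec:interval} are (C4) and (C3). Condition (C4) says that the promise $B(R,\varepsilon)$ is true of all unlisted points, with some room to spare because $K$ is compact. Condition (C3) says that each ball of the promise contains infinitely many actual points, so that any finite number of admissible rows can be assigned to distinct points of $\mathbb Y$ lying in the same balls.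

By definition $X\in E(p)$, and if $X\subseteq q^*\subseteq q\in E(p)$, then $q^*\in E(p)$.

The \emph{initial condition} $p_0$ has $n=N=0$, $X$ empty, $h_i=g_i$ for all $i$, $M=\varepsilon=1$ and $R=\mathbb R^0$. Here (C3) says that $\mathbb Y$ is infinite, and (C4) holds with $K=\mathbb R^0$. Every matrix is admissible for $p_0$.

\section{Extending a condition}

The following proposition realizes (B) of Section~\ref{ssec:one} and prepares (C).

\begin{proposition}[Extension]\label{prop:ext}
Let $p$ be a condition, $q\in E(p)$ and $s\in\omega$. There is a condition $p'=(n',N',X',(y_k)_{k<n'},(h'_i)_{i\in\omega},M',R',\varepsilon')$, whose list of points extends that of $p$, such that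
\begin{itemize}
\item[(E1)] $X'\supseteq q$, $N'>N$, and $e_s\in\{y_k:k<n'\}$;
\item[(E2)] $E(p')\subseteq E(p)$;
\item[(E3)] $|\tau_Mh'_i-\tau_Mh_i|\le3\varepsilon$ on $\mathbb Y$ for $i<N$;
\item[(E4)] $\varepsilon'\le2^{-s-3}$, $M'\ge M+1$, and for $i<N'$ and $y\in\mathbb Y$: if $|h'_i(y)|\ge M'-1$, then $|g_i(y)|\ge s$;
\item[(E5)] for each $j\le s$ there is $i<N'$ with $|h'_i-f_j|\le2^{-s}$ on $\mathbb Y$.
\end{itemize}
\end{proposition}

By (E1) the matrix picked by the requirement becomes part of $Z$, and the listed points become dense. By (E2) promises are never weakened. Clause (E3) says that truncated coordinates move little, and (E4) says that each given point eventually leaves the region where truncation hides changes; together they give convergence. Clause (E5) provides nearly unspoiled copies of the original coordinates, from which the topology of $\mathbb Y$ is recovered in the limit.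

\begin{proof}
Let $q$ have size $a\times b$, so $a\ge n$ and $b\ge N$. We use bump functions: since $\mathbb Y$ is metrizable, for every open $U\ni y$ there is a continuous $\varphi:\mathbb Y\to[0,1]$ with $\varphi(y)=1$ and $\varphi=0$ off $U$.

\medskip
\noindent\textbf{Step 1: realizing $q$ by bending.} This is the construction of Example~\ref{ex:interval}. For $n\le k<a$ choose $r_k\in R$ with $\|\tau_M(q(k){\restriction}N)-r_k\|<\varepsilon$; this is possible because $q$ is admissible. By (C3) choose one after another points $y_k$, $n\le k<a$, distinct from all earlier points including $y_0,\dots,y_{n-1}$, with $\|H(y_k)-r_k\|<\varepsilon$. These are finitely many strict inequalities. So there are $\theta$ with $0<\theta<\varepsilon$ and, by continuity, pairwise disjoint open sets $W_k\ni y_k$ ($k<a$) such that each $h_i$ with $i<b$ is bounded on each $W_k$ and, for $n\le k<a$,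
\[
\|\tau_M(q(k){\restriction}N)-r_k\|\le\theta
\quad\text{and}\quad
\|H(y)-r_k\|\le\theta\ \text{ for all }y\in W_k .
\]
Let $\varphi_k$ be a bump function with $\varphi_k(y_k)=1$ and $\varphi_k=0$ off $W_k$. Put
\[
h^1_i=h_i+\sum_{k\in I_i}\varphi_k\,(q(k,i)-h_i)\quad(i<b),\qquad h^1_i=h_i=g_i\quad(i\ge b),
\]
where $I_i=\{k:n\le k<a\}$ for $i<N$ and $I_i=\{k:k<a\}$ for $N\le i<b$. The old columns $i<N$ need no change at the old points, since $h_i(y_k)=X(k,i)=q(k,i)$ for $k<n$; the columns $N\le i<b$ must be adjusted at all points.

Each $h^1_i$ is continuous, and $h^1_i-g_i$ is bounded because, for $i<b$, $h_i$ is bounded on the sets $W_k$. As the $W_k$ are disjoint, $h^1_i(y_k)=q(k,i)$ for all $k<a$, $i<b$.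

Let $i<N$. If $y\in W_k$ with $n\le k<a$, then $h^1_i(y)$ lies between $h_i(y)$ and $q(k,i)$. By monotonicity $\tau_Mh^1_i(y)$ lies between $\tau_Mh_i(y)$ and $\tau_Mq(k,i)$, and both of these lie in $[r_k(i)-\theta,\,r_k(i)+\theta]$. If $y$ is in none of the sets $W_k$, $n\le k<a$, then $h^1_i(y)=h_i(y)$. Hence, with $H^1=\tau_M((h^1_i)_{i<N})$,
\[
\|H^1-H\|\le2\varepsilon\quad\text{on }\mathbb Y,
\]
\[
H^1(y)\in K^1:=K\cup\bigcup_{n\le k<a}\{v:\|v-r_k\|\le\theta\}\quad\text{for }y\notin\{y_k:k<n\}.
\]
The set $K^1$ is a compact subset of the open set $B(R,\varepsilon)$, and it is nonempty because $\mathbb Y$ is infinite. So there is $\mu$ with $0<\mu\le\varepsilon/2$ such that every $v\in\mathbb R^N$ with $\operatorname{dist}(v,K^1)\le3\mu$ lies in $B(R,\varepsilon)$. This is our margin: later changes that total at most $3\mu$ respect the old promise. Put $\kappa=\min(\mu,2^{-s-1})$.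

\medskip
\noindent\textbf{Step 2: fresh coordinates and the point $e_s$.} Choose $N'>b$ such that $\{0,\dots,s\}\subseteq\{\pi(i):b\le i<N'\}$. If $e_s\notin\{y_k:k<a\}$, put $y_a=e_s$ and $a_1=a+1$; otherwise put $a_1=a$. The new entries of the matrix must be rational, so we adjust slightly. Choose bump functions $\psi_k$ ($k<a_1$) with $\psi_k(y_k)=1$ that vanish off pairwise disjoint open sets, and reals $c_{k,i}$ with $|c_{k,i}|\le\kappa$ and $h^1_i(y_k)+c_{k,i}\in\mathbb Q$ for $k<a_1$, $i<N'$. For $k<a$ and $i<b$ the value is already the rational $q(k,i)$, and we take $c_{k,i}=0$. Put
\[
h^2_i=h^1_i+\sum_{k<a_1}c_{k,i}\psi_k\quad(i<N'),\qquad h^2_i=h^1_i=g_i\quad(i\ge N').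
\]
Then $|h^2_i-h^1_i|\le\kappa$ on $\mathbb Y$ for all $i$, and $h^2_i(y_k)\in\mathbb Q$ for $k<a_1$, $i<N'$.

\medskip
\noindent\textbf{Step 3: a new promise.} Let $C$ be a bound for all $|h^2_i-g_i|$ with $i<N'$. Choose a rational $M'\ge\max(M+1,\,C+s+2)$ and a rational $\varepsilon'$ with $0<\varepsilon'\le\min(\mu/2,2^{-s-3})$. Put
\[
H^2=\tau_{M'}\big((h^2_i)_{i<N'}\big):\mathbb Y\to[-M',M']^{N'}.
\]
Each ball of the new promise must contain infinitely many actual points. So we build it around the set $L$ of those $v\in[-M',M']^{N'}$ such that every neighborhood of $v$ contains $H^2(y)$ for infinitely many $y\in\mathbb Y$. This set is closed, hence compact, and it is nonempty because $\mathbb Y$ is infinite and the cube is compact. Choose a finite $R'\subseteq\mathbb Q^{N'}$ such that $L\subseteq B(R',\varepsilon')$ and every $r\in R'$ is at distance $<\varepsilon'$ from some point of $L$. By compactness there is $\eta>0$ with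
\[
K':=\{v\in[-M',M']^{N'}:\operatorname{dist}(v,L)\le\eta\}\subseteq B(R',\varepsilon').
\]

The points that may violate the new promise must be listed, as in Example~\ref{ex:integers}. Let $A=\{y\in\mathbb Y:H^2(y)\notin K'\}$.

\emph{$A$ is finite.} If $A$ were infinite, then by compactness there would be a $v$ every neighborhood of which contains $H^2(y)$ for infinitely many $y\in A$. Then $v\in L$, and some $y\in A$ would satisfy $\operatorname{dist}(H^2(y),L)<\eta$, contradicting $H^2(y)\notin K'$.

\emph{Each $y\in A$ is isolated in $\mathbb Y$.} If $y$ is not isolated, then every neighborhood of $y$ is infinite, and continuity of $H^2$ gives $H^2(y)\in L\subseteq K'$.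

Let $y_{a_1},\dots,y_{n'-1}$ enumerate $A\setminus\{y_k:k<a_1\}$ without repetition. Let $h'_i=h^2_i$, except that for $i<N'$ the values at the points $y_k$, $a_1\le k<n'$, are changed by at most $\kappa$ to rational values. As these points are isolated, $h'_i$ is continuous. Altogether
\begin{equation}\label{eq:star}
|h'_i-h^1_i|\le2\kappa\le\min(2\mu,2^{-s})\quad\text{on }\mathbb Y,\text{ for all }i.
\end{equation}
Put $X'(k,i)=h'_i(y_k)$ for $k<n'$, $i<N'$. This defines $p'$.

\medskip
\noindent\textbf{$p'$ is a condition.} (C1): $h'_i-g_i$ is bounded, $h'_i=g_i$ for $i\ge N'$, the listed points are distinct, and all entries of $X'$ are rational by Steps 1--3. (C2) holds by choice. Let $H'=\tau_{M'}((h'_i)_{i<N'})$; it agrees with $H^2$ except possibly at the points $y_k$, $a_1\le k<n'$. (C3): for $r\in R'$ there is $v\in L$ with $\|v-r\|<\varepsilon'$, so infinitely many $y$ satisfy $\|H^2(y)-r\|<\varepsilon'$, and hence infinitely many $y$ satisfy $\|H'(y)-r\|<\varepsilon'$. (C4): if $y\notin\{y_k:k<n'\}$, then $y\notin A$ and $H'(y)=H^2(y)\in K'$.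

\medskip
\noindent\textbf{(E1).} For $k<a$ and $i<b$ we have $h'_i(y_k)=h^2_i(y_k)=h^1_i(y_k)=q(k,i)$. Moreover $N'>b\ge N$, and $e_s$ was listed in Step 2 at the latest.

\medskip
\noindent\textbf{(E2).} Let $q^*\in E(p')$. Then $q^*\supseteq X'\supseteq q\supseteq X$. Consider a row $k\ge n$ of $q^*$.
\begin{itemize}
\item If $k<a$, then $q^*(k){\restriction}N=q(k){\restriction}N$, and $\tau_M(q(k){\restriction}N)\in B(R,\varepsilon)$ because $q\in E(p)$.
\item If $a\le k<n'$, then $q^*(k){\restriction}N=(h'_i(y_k))_{i<N}$. By \eqref{eq:star} its image under $\tau_M$ is within $2\mu$ of $H^1(y_k)$, and $H^1(y_k)\in K^1$ since $y_k\notin\{y_l:l<n\}$. So the image lies in $B(R,\varepsilon)$.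
\item If $k\ge n'$, choose $r\in R'$ with $\|\tau_{M'}(q^*(k){\restriction}N')-r\|<\varepsilon'$. By (C3) for $p'$ there is $y\notin\{y_l:l<n'\}$ with $\|H'(y)-r\|<\varepsilon'$. The vectors $\tau_{M'}(q^*(k){\restriction}N')$ and $H'(y)$ differ by less than $2\varepsilon'\le\mu$. Apply $\tau_M$ to their first $N$ coordinates. Since $\tau_M\tau_{M'}=\tau_M$, it follows that $\tau_M(q^*(k){\restriction}N)$ is within $\mu$ of $\tau_M((h'_i(y))_{i<N})$, which by \eqref{eq:star} is within $2\mu$ of $H^1(y)\in K^1$. So $\tau_M(q^*(k){\restriction}N)$ is within $3\mu$ of $K^1$, and it lies in $B(R,\varepsilon)$.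
\end{itemize}
Thus $q^*\in E(p)$.

\medskip
\noindent\textbf{(E3).} For $i<N$ we have $|\tau_Mh'_i-\tau_Mh_i|\le|\tau_Mh'_i-\tau_Mh^1_i|+|\tau_Mh^1_i-\tau_Mh_i|\le2\mu+2\varepsilon\le3\varepsilon$.

\medskip
\noindent\textbf{(E4).} The first two inequalities hold by choice. Let $i<N'$ and $|h'_i(y)|\ge M'-1\ge C+s+1$. Since $|h'_i-g_i|\le|h'_i-h^2_i|+|h^2_i-g_i|\le\kappa+C$, we get $|g_i(y)|\ge s+1-\kappa\ge s$.

\medskip
\noindent\textbf{(E5).} For $j\le s$ choose $i$ with $b\le i<N'$ and $\pi(i)=j$. Then $h^1_i=g_i=f_j$, and \eqref{eq:star} gives $|h'_i-f_j|\le2^{-s}$.
\end{proof}

\section{The limit is a presentation}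

\begin{proposition}[Limit]\label{prop:limit}
Let $p_0$ be the initial condition. For each $s$ let $p_{s+1}$ be obtained from $p_s$ by Proposition~\ref{prop:ext} with parameter $s$ and some $q_s\in E(p_s)$. Denote the components of $p_s$ by $n_s,N_s,X_s,h^s_i,M_s,\varepsilon_s$ and so on; the superscript of $h$ is now the stage. Then $n_s,N_s\to\infty$, and $Z=\bigcup_sX_s:\omega\times\omega\to\mathbb Q$ has the following properties.
\begin{itemize}
\item[\rm(a)] $q_s\subseteq Z$, and $Z{\restriction}(a\times b)\in E(p_s)$ whenever $a\ge n_s$ and $b\ge N_s$.
\item[\rm(b)] $Z$ presents $\mathbb Y$.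
\end{itemize}
\end{proposition}

\begin{proof}
By (E1) the sequence $N_s$ is strictly increasing, and the listed points contain all $e_s$. As $\mathbb Y$ is infinite, there are infinitely many different $e_s$, so $n_s\to\infty$. Since $X_s\subseteq q_s\subseteq X_{s+1}$, the union $Z$ is a well-defined function on $\omega\times\omega$.

\medskip
\noindent\textbf{(a).} By (E1) we have $q_s\subseteq X_{s+1}\subseteq Z$. Given $a\ge n_s$ and $b\ge N_s$, take $t\ge s$ with $n_t\ge a$ and $N_t\ge b$. Then $X_s\subseteq Z{\restriction}(a\times b)\subseteq X_t$, and $X_t\in E(p_t)\subseteq E(p_s)$ by (E2). Hence $Z{\restriction}(a\times b)\in E(p_s)$.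

\medskip
\noindent\textbf{(b).} We show that the functions $h^s_i$ converge to a closed embedding and apply Lemma~\ref{lem:matrix}. By (E4), $\varepsilon_s\le2^{-s-2}$ for $s\ge1$, so
\[
\delta_s:=3\sum_{t\ge s}\varepsilon_t\le3\cdot2^{-s-1}<1\qquad(s\ge1),
\]
and $M_s$ increases to $\infty$.

\medskip
\noindent\emph{Convergence.} Fix $i$, and let $s\ge1$ with $i<N_s$. For $t\ge s$ we have $\tau_{M_s}=\tau_{M_s}\tau_{M_t}$, so (E3) gives
\begin{equation}\label{eq:step}
|\tau_{M_s}h^{t+1}_i-\tau_{M_s}h^t_i|\le|\tau_{M_t}h^{t+1}_i-\tau_{M_t}h^t_i|\le3\varepsilon_t\quad\text{on }\mathbb Y.
\end{equation}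
This controls truncated functions only. To remove the truncation, consider the open set $\{|g_i|<s-1\}$ and let $t\ge s$. The condition $p_t$ was produced with parameter $t-1\ge s-1$, so (E4) gives $|h^t_i|<M_t-1$ on this set. As $3\varepsilon_t<1$, the second inequality in \eqref{eq:step} gives $|\tau_{M_t}h^{t+1}_i|<M_t$ there. So truncation at $M_t$ changes neither $h^t_i$ nor $h^{t+1}_i$ on this set, and $|h^{t+1}_i-h^t_i|\le3\varepsilon_t$ there. As $\sum_t\varepsilon_t<\infty$, the sequence $(h^t_i)_t$ converges uniformly on $\{|g_i|<s-1\}$. These open sets increase to $\mathbb Y$ as $s\to\infty$. Therefore $h^\infty_i=\lim_th^t_i$ exists and is continuous on $\mathbb Y$. Summing \eqref{eq:step} over $t\ge s$ we obtain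
\begin{equation}\label{eq:lim}
|\tau_{M_s}h^\infty_i-\tau_{M_s}h^s_i|\le\delta_s\quad\text{on }\mathbb Y,\text{ whenever }s\ge1\text{ and }i<N_s.
\end{equation}
By (C1), $h^s_i(y_k)=X_s(k,i)=Z(k,i)$ for all large $s$, so $h^\infty_i(y_k)=Z(k,i)$ for all $k,i$.

\medskip
\noindent\emph{Claim. If $(z_m)_{m\in\omega}$ is a sequence in $\mathbb Y$ and $h^\infty(z_m)=(h^\infty_i(z_m))_{i\in\omega}$ converges in $\mathbb R^\omega$, then $(z_m)$ converges in $\mathbb Y$.}

Fix $j$. We show that $(f_j(z_m))_m$ is a Cauchy sequence.

First, it is bounded. Choose $i$ with $\pi(i)=j$ and $B$ with $|h^\infty_i(z_m)|\le B$ for all $m$. Take $s\ge1$ with $i<N_s$ and $M_s>B+1$. By \eqref{eq:lim}, $|\tau_{M_s}h^s_i(z_m)|\le B+\delta_s<B+1<M_s$, so truncation is inactive and $|h^s_i(z_m)|<B+1$ for all $m$. As $h^s_i-f_j=h^s_i-g_i$ is bounded, so is $(f_j(z_m))_m$, say by $B'$.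

Now let $s\ge\max(j,1)$ with $M_{s+1}>B'$. By (E5) there is $i<N_{s+1}$ with $|h^{s+1}_i-f_j|\le2^{-s}$ on $\mathbb Y$. Since $\tau_{M_{s+1}}f_j(z_m)=f_j(z_m)$, it follows with \eqref{eq:lim} that
\[
|\tau_{M_{s+1}}h^\infty_i(z_m)-f_j(z_m)|\le\delta_{s+1}+2^{-s}\quad\text{for all }m.
\]
The sequence $\tau_{M_{s+1}}h^\infty_i(z_m)$ converges as $m\to\infty$, so
\[
\limsup_{m,m'\to\infty}|f_j(z_m)-f_j(z_{m'})|\le2(\delta_{s+1}+2^{-s}).
\]
The right side tends to $0$ as $s\to\infty$, so $(f_j(z_m))_m$ is Cauchy.

Thus $f(z_m)$ converges in $\mathbb R^\omega$. As $f$ is a closed embedding, the limit is in $f(\mathbb Y)$ and $(z_m)$ converges in $\mathbb Y$. This proves the claim.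

\medskip
\noindent\emph{$h^\infty:\mathbb Y\to\mathbb R^\omega$ is a closed embedding.} It is continuous. It is injective: if $h^\infty(y)=h^\infty(y')$, then by the claim the sequence $y,y',y,y',\dots$ converges, so $y=y'$. Its inverse is continuous: if $h^\infty(z_m)\to h^\infty(y)$, then by the claim the sequence $z_0,y,z_1,y,\dots$ converges, necessarily to $y$, so $z_m\to y$. Its image is closed: if $h^\infty(z_m)\to x$, then $z_m$ converges to some $y$, and $x=h^\infty(y)$.

The points $y_k$ include all $e_s$, so they are dense in $\mathbb Y$, and $h^\infty_i(y_k)=Z(k,i)\in\mathbb Q$. By Lemma~\ref{lem:matrix}, $Z$ presents $\mathbb Y$.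
\end{proof}

Completeness of $\mathbb Y$ entered through the closed embedding $f$: the claim turns convergence in the new coordinates into convergence in the old ones, and closedness of $f(\mathbb Y)$ supplies the limit point.

\section{Meeting the requirements}

It remains to choose the matrices $q_s$. This is the argument of Section~\ref{ssec:one}, with closed sets in place of a single $c$ and with enumerability added.

We regard $Z:\omega\times\omega\to\mathbb Q$ as an oracle answering the questions ``what is $Z(k,i)$?''; this is equivalent to its graph coded as a subset of $\omega$. Let $\Phi_e$ be the $e$-th Turing functional. A set is c.e.\ in an oracle $V$ if and only if it is $\operatorname{dom}\Phi_e^V$ for some $e$. For a matrix $q$, we write $\Phi_e^{W\oplus q}(m){\downarrow}$ if the computation halts and uses only values $Z(k,i)$ supplied by $q$; $\operatorname{dom}\Phi_e^{W\oplus q}$ is the set of these $m$. Such a computation halts with the same result for every extension of $q$. If $\Phi_e^{W\oplus Z}(m){\downarrow}$, then $\Phi_e^{W\oplus(Z\restriction(a\times b))}(m){\downarrow}$ for all large $a,b$. For fixed $e$, the relation $\Phi_e^{W\oplus q}(m){\downarrow}$ of $q$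 and $m$ is c.e.\ in $W$.

Let $T_j$ be the set of finite initial segments of elements of $C_j$. As $C_j$ is closed, every $f\in\omega^\omega$ all of whose finite initial segments $f{\restriction}m$ are in $T_j$ belongs to $C_j$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
List in order type $\omega$ the requirements
\begin{align*}
\mathcal R_{e,j}&:\quad \Phi_e^{W\oplus Z}\text{ is not total, or } \Phi_e^{W\oplus Z}\notin C_j,\\
\mathcal S_{e,j}&:\quad \operatorname{dom}\Phi_e^{W\oplus Z}\ne A_j .
\end{align*}
Build $p_0,p_1,\dots$ as in Proposition~\ref{prop:limit}, where $q_s\in E:=E(p_s)$ is chosen according to the $s$-th requirement.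

\medskip
\noindent\textbf{The requirement is $\mathcal R_{e,j}$.}

(i) If there are $q\in E$ and $m$ such that $\Phi_e^{W\oplus q}{\restriction}m$ is defined and not in $T_j$, let $q_s$ be such a $q$. Since $q_s\subseteq Z$, the function $\Phi_e^{W\oplus Z}$, if total, has an initial segment outside $T_j$ and is not in $C_j$.

(ii) Otherwise, if there are $q\in E$ and $m$ such that no $q'\in E$ with $q'\supseteq q$ satisfies $\Phi_e^{W\oplus q'}(m){\downarrow}$, let $q_s$ be such a $q$. By Proposition~\ref{prop:limit}(a), all sufficiently large rectangles $Z{\restriction}(a\times b)$ are in $E$ and extend $q_s$. Hence $\Phi_e^{W\oplus Z}(m)$ diverges.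

One of (i) and (ii) applies. Suppose not. Starting from $q^0=X_s\in E$, search $W$-computably for matrices $q^0\subseteq q^1\subseteq q^2\subseteq\cdots$ in $E$ with $\Phi_e^{W\oplus q^{m+1}}(m){\downarrow}$, and let $f(m)$ be the value of this computation. The search is $W$-computable because $E$ is decidable, and each step succeeds because (ii) fails. For every $m$ we have $f{\restriction}m=\Phi_e^{W\oplus q^m}{\restriction}m\in T_j$ because (i) fails. As $C_j$ is closed, $f\in C_j$. So $C_j$ has a $W$-computable element, contrary to the hypothesis.

\medskip
\noindent\textbf{The requirement is $\mathcal S_{e,j}$.} If some $q\in E$ has $\operatorname{dom}\Phi_e^{W\oplus q}\not\subseteq A_j$, let $q_s$ be such a $q$. Since $q_s\subseteq Z$, also $\operatorname{dom}\Phi_e^{W\oplus Z}\not\subseteq A_j$. Otherwise let $q_s=X_s$. The set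
\[
U=\bigcup_{q\in E}\operatorname{dom}\Phi_e^{W\oplus q}\subseteq A_j
\]
is c.e.\ in $W$, because $E$ is decidable. As $A_j$ is not c.e.\ in $W$, there is $x\in A_j\setminus U$. By Proposition~\ref{prop:limit}(a) all large rectangles of $Z$ are in $E$, so $x\notin\operatorname{dom}\Phi_e^{W\oplus Z}$. In both cases $\mathcal S_{e,j}$ holds.

\medskip
By Proposition~\ref{prop:limit}(b), $Z$ presents $\mathbb Y$. All requirements are met, so $W\oplus Z$ computes no element of any $C_j$, and no $A_j$ is c.e.\ in $W\oplus Z$.
\end{proof}

\begin{remark}
That $C_j$ is closed was used at one place only: the function $f$ found by the search has all its initial segments in $T_j$, and this must imply $f\in C_j$. The hypothesis cannot be weakened to ``$G_\delta$'', since by Corollary~\ref{cor:strong}(4) the conclusion itself then fails for some space.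
\end{remark}

\begin{thebibliography}{9}
\bibitem{BKS} Nikolay A. Bazhenov, Iskander Sh. Kalimullin, Marina V. Schwidefsky, \emph{An effective version of the Stone duality}, arXiv:2604.04492 (2026).
\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.
\end{thebibliography}

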